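# Greedy codes in $J(2k,k-1)$, Welter's function, and clique covers of $J(2k,k)$

## 1. Johnson graphs, clique covers, and the doubled graph $JK(N,k)$

Write $[N]=\{1,\dots,N\}$, and for $0<k<N$ let $\mathcal P_k([N])$ be the set of $k$-element subsets of $[N]$.

**Definition (Johnson graph).** $J(N,k)$ has vertex set $\mathcal P_k([N])$, and $S_1,S_2$ are adjacent iff $|S_1\cap S_2|=k-1$. Thus $T$ is a neighbor of $S$ iff $T$ arises from $S$ by removing one element and inserting one new element. We call this a *swap*.

For example, $J(N,1)$ is the complete graph on $N$ vertices. In $J(4,2)$ every $2$-set is adjacent to every other one except its complement, so $J(4,2)$ is the octahedron.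

**Definition (clique covering number).** A clique cover of a graph $G$ is a collection of cliques whose vertex sets cover $V(G)$. The smallest cardinality of a clique cover is $\theta(G)$. As usual, $\alpha$, $\omega$, $\chi$ denote independence number, clique number and chromatic number.

For example, in $J(4,2)$ the triangles $\{12,13,14\}$ (all sets containing $1$) and $\{23,24,34\}$ (all sets avoiding $1$) cover everything, and one clique does not suffice, so $\theta(J(4,2))=2$.

**Definition (Catalan number).** $C_k=\frac1{k+1}\binom{2k}k$. So $C_2=2$, $C_3=5$, $C_4=14$.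

**Definition (doubled graph).** $JK(N,k)$ has vertex set $V(J(N,k))\times\{0,1\}$. Vertices $(S,i)$ and $(T,j)$ are adjacent iff either $i=j$ and $S,T$ are adjacent in $J(N,k)$, or $i\ne j$ and $S\cap T=\emptyset$.

For example, $JK(4,1)$ consists of two copies of $K_4$, and $(\{s\},0)$ is joined to $(\{t\},1)$ iff $s\neq t$. The pair $(\{1\},0),(\{1\},1)$ is independent, and an independent set has at most one vertex in each layer, so $\alpha(JK(4,1))=2=C_2$. The two triangles covering $J(4,2)$ above are built from this pair: sets containing $1$, and sets avoiding $1$.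

## 2. The lexicode

**Definition (lexicode).** List the vertices of $J(2k,k-1)$ in lexicographic order, run through the list, and add a vertex to $\mathcal W$ whenever it is not adjacent to a vertex already in $\mathcal W$. The resulting independent set $\mathcal W$ is the *lexicode* in $J(2k,k-1)$. The same recipe defines the lexicode in any $J(N,s)$.

Two distinct $(k-1)$-sets are non-adjacent iff they share at most $k-3$ elements, that is, iff their characteristic vectors are at Hamming distance at least $4$. So $\mathcal W$ is the binary constant-weight lexicographic code of length $2k$, weight $k-1$ and minimum distance $4$.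

**Definition (pairwise overlapping).** $\mathcal W$ is pairwise overlapping if $S_1\cap S_2\ne\emptyset$ for all $S_1,S_2\in\mathcal W$.

"Lexicographic order" can be read in two ways, as the order of increasing lists or as the order of characteristic vectors. The difference does not matter for us. A set belongs to $\mathcal W$ iff none of its *earlier neighbors* belongs to $\mathcal W$. Hence two orders that agree on adjacent pairs produce the same code: at the first vertex (in one of the orders) where the codes differ, the earlier neighbors are the same and have been decided in the same way, a contradiction. Now let $S=R\cup\{a\}$ and $T=R\cup\{b\}$ be adjacent, $a<b$. As increasing lists, $S$ and $T$ agree on the elements of $R$ below $a$. The next entry of $S$ is $a$, and the next entry of $T$ is larger, so $S$ precedes $T$. As characteristic vectors, they first differ in coordinate $a$, where $S$ has $1$ and $T$ has $0$, so $T$ precedes $S$. After the relabeling $i\mapsto N+1-i$ it is again the set with the smaller exchanged element that comes first. Relabeling changes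 neither the cardinality of the code nor the overlapping property. So from now on we use the ground set $[0,N-1]$ (intervals are intervals of integers) and this rule.

**Order rule.** The earlier neighbors of $S$ are exactly the sets $(S\setminus\{c\})\cup\{c'\}$ with $c\in S$, $c'\notin S$, $0\le c'<c$.

Let us run the greedy algorithm by hand, writing $034$ for $\{0,3,4\}$.

For $k=2$: $J(4,1)=K_4$, so $\mathcal W=\{\{0\}\}$. It has $1=\frac12C_2$ element and is pairwise overlapping.

For $k=3$: in $J(6,2)$ two pairs are adjacent iff they share a point. The greedy choice is $\mathcal W=\{01,23,45\}$. Its elements are disjoint, and $\frac12C_3$ is not even an integer.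

For $k=4$: in $J(8,3)$ a triple is chosen iff it contains no pair already covered by a chosen triple. We take $012$, which blocks all triples containing $01$, $02$ or $12$. Next comes $034$, then $056$; after that $0$ has been paired with $1,\dots,6$, so nothing else containing $0$ is free. Among the triples with least element $1$: $134$ is blocked by $34$, we take $135$, then $145$ is blocked by $15$, we take $146$, and now $1$ is paired with $0,2,3,4,5,6$. With least element $2$: $234$ and $235$ are blocked by $34$ and $35$, we take $236$, then $245$, and $2$ is finished. By now all pairs inside $[0,6]$ are covered, and every later triple contains such a pair. So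
$$\mathcal W=\{012,\ 034,\ 056,\ 135,\ 146,\ 236,\ 245\}.$$
It has $7=\frac12C_4$ elements, and one checks directly that any two of them meet (it is a Fano plane on $[0,6]$).

## 3. Is the lexicode overlapping of size $\frac12C_k$ when $k$ is a power of $2$?

The following conjecture is taken from Søren Fuglede Jørgensen, "On the clique covering numbers of Johnson graphs", arXiv:2502.15019 (2025).

**Conjecture.** Assume that $k>1$ is a power of $2$. The lexicode in $J(2k,k-1)$ has cardinality $\frac12C_k$, and its elements are pairwise overlapping. In particular, the code defines an independent set of cardinality $C_k$ in $JK(2k,k-1)$, so that $\theta(J(2k,k))=C_k$.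

We prove that it is true.

**Theorem A.** Let $k=2^m$, $m\ge1$. The lexicode $\mathcal W$ in $J(2k,k-1)$ has $\frac12C_k$ elements and is pairwise overlapping. Consequently $\{(S,i):S\in\mathcal W,\ i\in\{0,1\}\}$ is an independent set of cardinality $C_k$ in $JK(2k,k-1)$, and $\theta(J(2k,k))=C_k$.

The hypothesis on $k$ cannot be dropped, as $k=3$ shows; in fact it is exactly right for the overlapping property.

**Theorem C.** For $k\ge2$, the lexicode $\mathcal W$ in $J(2k,k-1)$ is pairwise overlapping (equivalently, $\mathcal W\times\{0,1\}$ is independent in $JK(2k,k-1)$) if and only if $k$ is a power of $2$.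

Between the two there is a Theorem B, which describes all of $JK(2k,k-1)$ for $k$ a power of $2$. It is stated in Section 10, once the function in it has been defined.

## 4. Independent sets in $JK(2k,k-1)$ are packings of maximum cliques of $J(2k,k)$

The purpose of this section is to explain why $JK$ appears at all, and to prove the facts about $\theta$ that the conjecture rests on. Let $U=[0,2k-1]$, $k\ge2$.

**Fact 1.** Every clique of $J(2k,k)$ has at most $k+1$ vertices. Hence $\theta(J(2k,k))\ge\binom{2k}k/(k+1)=C_k$.

*Proof.* Let $K$ be a clique with at least two vertices $A=P\cup\{a\}$ and $B=P\cup\{b\}$, $|P|=k-1$. If every member of $K$ contains $P$, then $|K|\le 2k-(k-1)=k+1$. Otherwise some $C\in K$ misses a point $p\in P$. Then $C\cap A\subset A\setminus\{p\}$, and both sets have $k-1$ elements, so $A\setminus\{p\}\subset C$; likewise $B\setminus\{p\}\subset C$. Hence $C=(P\cup\{a,b\})\setminus\{p\}$. A member $D=P\cup\{d\}$ of $K$ with $d\notin\{a,b\}$ would satisfy $C\cap D=P\setminus\{p\}$, of size $k-2$, which is impossible. So every member of $K$ other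 than $A,B$ misses some point of $P$, and by the computation just made for $C$ it lies in $P\cup\{a,b\}$. This set has $k+1$ elements, hence $k+1$ subsets of size $k$, and $|K|\le k+1$. $\square$

For a vertex of $JK(2k,k-1)$ put
$$\mathcal K(S,0)=\{A:|A|=k,\ A\supset S\},\qquad \mathcal K(S,1)=\{A:|A|=k,\ A\subset U\setminus S\}.$$
Each is a clique of $J(2k,k)$ with $k+1$ vertices. In the first, two members meet exactly in $S$, of size $k-1$. The second consists of the $k$-subsets of a $(k+1)$-set.

**Fact 2.** For distinct vertices $p,p'$ of $JK(2k,k-1)$, the cliques $\mathcal K(p),\mathcal K(p')$ share a vertex iff $p,p'$ are adjacent.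

*Proof.* For $S\ne S'$, $\mathcal K(S,0)$ and $\mathcal K(S',0)$ share a vertex iff some $k$-set contains $S\cup S'$, i.e. iff $|S\cup S'|\le k$, i.e. iff $|S\cap S'|= k-2$. This is adjacency in $J(2k,k-1)$. $\mathcal K(S,1)$ and $\mathcal K(S',1)$ share a vertex iff $2k-|S\cup S'|\ge k$, which is the same condition. $\mathcal K(S,0)$ and $\mathcal K(S',1)$ share a vertex iff there is a $k$-set $A$ with $S\subset A\subset U\setminus S'$. This forces $S\cap S'=\emptyset$, and if $S\cap S'=\emptyset$ then such an $A$ exists because $|S|=k-1\le k\le k+1=|U\setminus S'|$. $\square$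

**Fact 3.** Every independent set $I$ of $JK(2k,k-1)$ has $|I|\le C_k$, and if $\alpha(JK(2k,k-1))\ge C_k$, then $\theta(J(2k,k))=C_k$.

*Proof.* By Fact 2 the cliques $\mathcal K(p)$, $p\in I$, are pairwise disjoint, so $(k+1)|I|\le\binom{2k}k=(k+1)C_k$. If $|I|=C_k$, they contain all $\binom{2k}{k}$ vertices, so they form a clique cover and $\theta\le C_k$; combine with Fact 1. $\square$

**Fact 4.** The lexicode $\mathcal W$ in $J(2k,k-1)$ is pairwise overlapping iff $\mathcal W\times\{0,1\}$ is independent in $JK(2k,k-1)$.

*Proof.* Within a layer there are no adjacencies, since $\mathcal W$ is independent in $J(2k,k-1)$. Between layers, $(S,0)$ and $(T,1)$ are adjacent iff $S\cap T=\emptyset$. $\square$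

So what remains of Theorem A is the size of the lexicode and its overlapping property.

## 5. The Nim-sum code and the collision that breaks it

Let $\oplus$ be bitwise XOR on $\mathbb N_0=\{0,1,2,\dots\}$. A natural algebraic candidate is the code cut out by
$$\sigma(S)=\bigoplus_{c\in S}c .$$
Let $k=2^m$, $m\ge1$, and $\mathcal Z=\{S\subset U:|S|=k-1,\ \sigma(S)=0\}$. A swap of $a$ for $b\neq a$ changes $\sigma$ by $a\oplus b\ne0$, so $\mathcal Z$ is independent. Since $k-1$ is odd, $\sigma(\{c\oplus t:c\in S\})=\sigma(S)\oplus t$. So the $2k$ values of $\sigma$ are equally frequent, and $|\mathcal Z|=\frac1{2k}\binom{2k}{k-1}=\frac12C_k$. If $S,T$ are disjoint and $\{x,y\}=U\setminus(S\cup T)$, then, because the XOR of all of $U$ is $0$ (here $2k\ge4$ is a power of $2$), $\sigma(S)\oplus\sigma(T)=x\oplus y\neq0$. So no two members of $\mathcal Z$ are disjoint. By Facts 3 and 4, whose proofs apply to any independent set of $J(2k,k-1)$, this already gives $\theta(J(2k,k))=C_k$.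

The conjecture, however, is about the lexicode, and $\mathcal Z$ is not the lexicode. For $k=4$ the greedy algorithm takes $012$, but $\sigma(012)=3$. To prove that $\mathcal Z$ is greedy, we would need that every $S$ with $\sigma(S)=w\ne0$ has an earlier neighbor with $\sigma=0$. The strategy from Nim picks $c\in S$ having the top bit of $w$ and replaces it by $c'=c\oplus w<c$. The step that fails is "replace": $c'$ may already lie in $S$. For $S=012$ we have $w=3$, the only element with the top bit is $c=2$, and $c'=1$ is occupied.

We therefore need a function that knows about collisions. In game language, take finite subsets of $\mathbb N_0$ as positions and let a move replace some $c\in S$ by a smaller $c'\notin S$. The greedy rule says that $S$ is chosen iff no move from $S$ leads to a chosen set. This is Welter's game, and the lexicode is the set of its zero positions. What we need is part of Welter's theorem (Welter, Indag. Math. 16 (1954); see also Conway, *On Numbers and Games*, Ch. 13), and we prove it here.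

## 6. Welter's function $W$ and its bits

For $d\ne0$ let $v(d)$ be the 2-adic valuation, and for $c\in\mathbb N_0$ let $c_i$ be the $i$-th binary digit.

**Definition (mask).** For an integer $d\neq0$ put $\nu(d)=2^{v(d)+1}-1$.

So $\nu(d)$ has ones exactly in the places $0,\dots,v(d)$. For instance $\nu(1)=\nu(3)=1$, $\nu(2)=3$, $\nu(12)=7$. Clearly $\nu(-d)=\nu(d)$. For $d\ge1$ we have
$$\nu(d)=d\oplus(d-1),$$
because passing from $d$ to $d-1$ flips the lowest $1$ of $d$ and the zeros below it. Both $v(c-d)$ and $v(c\oplus d)$ are the lowest place where $c$ and $d$ have different digits, so they are equal. And bit $i$ of $\nu(c-d)$ is $1$ iff $i\le v(c-d)$, i.e. iff $c\equiv d\pmod{2^i}$.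

**Definition (Welter's function).** For finite $S\subset\mathbb N_0$,
$$W(S)=\bigoplus_{c\in S}c\ \oplus\bigoplus_{\{c,d\}\subset S}\nu(c-d),$$
where the second XOR runs over the two-element subsets of $S$.

For example, $W(\{0,1,2\})=(0\oplus1\oplus2)\oplus(\nu(1)\oplus\nu(2)\oplus\nu(1))=3\oplus3=0$. So $W$ repairs the first failure of $\sigma$. Also $W(\{0,1,3\})=(0\oplus1\oplus3)\oplus(1\oplus1\oplus3)=2\oplus3=1$.

Let $n_i(\rho)=n_i^S(\rho)$ be the number of elements of $S$ congruent to $\rho$ mod $2^i$. Bit $i$ of the pair term counts, mod 2, the pairs congruent mod $2^i$. So bit $i$ of $W(S)$ is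
$$W_i(S)\equiv\sum_{c\in S}c_i+\sum_{\rho\bmod 2^i}\binom{n_i(\rho)}2\pmod2. \tag{1}$$
If $S\subset[0,2^M-1]$, all differences have valuation below $M$, so $W(S)<2^M$.

## 7. Swaps and the value $0$

**Proposition 1.**
(a) If $S=R\cup\{a\}$, $T=R\cup\{b\}$ with $a\ne b$ and $a,b\notin R$, then $W(S)\ne W(T)$.
(b) If $W(S)\neq0$, there are $c\in S$ and $c'\notin S$ with $0\le c'<c$ and $W((S\setminus\{c\})\cup\{c'\})=0$.

*Proof of (a).* Let $j=v(a-b)$. Since $a\equiv b$ mod $2^j$, the counts $n_j(\rho)$ agree for $S$ and $T$. By (1), $W_j(S)-W_j(T)\equiv a_j+b_j\equiv1$. $\square$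

*Proof of (b).* Let $w=W(S)\ne0$ and $\ell=v(w)$.

**Step 1: find the digits that a successful $c'$ must have.** This step is motivation for a definition. Suppose we replace $c\in S$ by $c'$ and get $W=0$. Let $j=v(c-c')$. For $i\le j$ the counts mod $2^i$ do not change, so bits below $j$ keep their value and bit $j$ flips. The lowest bit that has to change is $\ell$, so $j=\ell$: $c'$ agrees with $c$ below place $\ell$ and differs from it at place $\ell$. Now let $i>\ell$. Then $c$ and $c'$ lie in different classes mod $2^i$. Removing $c$ lowers the pair count of its class by $\binom{n}{2}-\binom{n-1}2=n-1$ with $n=n_i(c)$, and inserting $c'$ raises the pair count of its class by $n_i(c')$. So bit $i$ of $W$ changes by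
$$c_i+c'_i+(n_i(c)-1)+n_i(c')\pmod2, \tag{2}$$
and this has to be $w_i$. Hence $c'_i\equiv c_i+w_i+1+n_i(c)+n_i(c')$. The right side involves only $c'$ mod $2^i$, so the digits of $c'$ are forced one after another.

**Step 2: turn the recursion into maps on residues.** We need the recursion for all residues at once, because the last step is a count over orbits. Identify residues mod $2^i$ with $[0,2^i-1]$. For $i\ge\ell+1$ define maps $\varphi_i$ on residues mod $2^i$ by $\varphi_{\ell+1}(\rho)=\rho\oplus2^\ell$ and, for $b\in\{0,1\}$,
$$\varphi_{i+1}(\rho+2^ib)=\varphi_i(\rho)+2^i\big[\,b+\delta\bmod2\,\big],\qquad\delta=w_i+1+n_i(\rho)+n_i(\varphi_i(\rho)). \tag{3}$$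
By construction $\varphi_{i+1}$ lifts $\varphi_i$. Each $\varphi_i$ is an involution: this holds for $\varphi_{\ell+1}$, and if it holds for $\varphi_i$, then $\delta$ is the same for $\rho$ and for $\varphi_i(\rho)$, so applying $\varphi_{i+1}$ twice adds $2\delta\equiv0$ to the digit $b$. And $\varphi_i$ has no fixed point, since $\varphi_{\ell+1}$ has none and the later maps lift it. So all orbits of $\varphi_i$ have size $2$.

**Step 3: show that the digits are eventually $0$ and that $c'\notin S$.** Choose $L\ge\ell+1$ with $w<2^L$ and $S\subset[0,2^L-1]$, and let $c\in S$; write $\varphi_i(c)$ for $\varphi_i(c\bmod2^i)$. For $i\ge L$ we have $w_i=0$, $c_i=0$ and $n_i(c)=1$, so by (3) the digit of $\varphi_{i+1}(c)$ at place $i$ is congruent to $1+1+n_i(\varphi_i(c))$. It therefore equals $n_i(\varphi_i(c))\in\{0,1\}$, which is $1$ iff the number $\varphi_i(c)\in[0,2^i-1]$ is in $S$.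

If $\varphi_L(c)\notin S$, the digit at place $L$ is $0$ and $\varphi_{L+1}(c)=\varphi_L(c)\notin S$. If $\varphi_L(c)=d\in S$, the digit is $1$ and $\varphi_{L+1}(c)=d+2^L\notin S$. In both cases the number
$$c':=\varphi_{L+1}(c)<2^{L+1}$$
is not in $S$. Then the digit at place $L+1$ is $0$, so $\varphi_{L+2}(c)=c'\notin S$, and so on: all later digits are $0$ and $\varphi_i(c)=c'$ for all $i\ge L+1$. Together with lifting, $c'\bmod2^i=\varphi_i(c\bmod2^i)$ for every $i\ge\ell+1$.

**Step 4: check that the swap gives $W=0$.** Let $S'=(S\setminus\{c\})\cup\{c'\}$. We have $c'\equiv c$ mod $2^\ell$ and $c'_\ell\ne c_\ell$. By (1), the bits $i<\ell$ of $W$ do not change, and they are $0$; bit $\ell$ changes from $1$ to $0$. For $i>\ell$ we have $c\not\equiv c'$ mod $2^i$, so bit $i$ changes by (2). By (3), $c_i+c_i'\equiv w_i+1+n_i(c)+n_i(c')$. Substituting, the change is $w_i+1+n_i(c)+n_i(c')+n_i(c)-1+n_i(c')\equiv w_i$, and bit $i$ becomes $0$. So $W(S')=0$ for *every* choice of $c\in S$.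

**Step 5: show that $c'<c$ for an odd number of $c\in S$.** In Nim, the number of heaps with the top bit of $w$ is odd, and we aim for the same parity here. The plan is to follow a parity from place to place, starting at $\ell+1$; a correction term is needed for elements of $S$ that lie in partner classes or in the same class. For $i\ge\ell+1$ let
$$D_i=\#\{c\in S:\varphi_i(c\bmod2^i)<c\bmod2^i\},\qquad Q_i=\sum_{\{\rho,\rho'\}}\binom{n_i(\rho)+n_i(\rho')}2,$$
the sum being over the orbits of $\varphi_i$. We claim
$$D_i+Q_i\equiv1\pmod2\qquad\text{for all }i\ge\ell+1. \tag{4}$$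

*Base $i=\ell+1$.* We have $\rho\oplus2^\ell<\rho$ iff $\rho_\ell=1$, so $D_{\ell+1}=\sum_{c\in S}c_\ell$. The orbits $\{\rho,\rho\oplus2^\ell\}$ are exactly the classes mod $2^\ell$, each split into two, so $Q_{\ell+1}=\sum_{\rho\bmod2^\ell}\binom{n_\ell(\rho)}2$. By (1) the sum is $\equiv w_\ell=1$.

*From $i$ to $i+1$: the change over one orbit.* Let $\{\rho,\rho'\}$ be an orbit of $\varphi_i$ with $\rho>\rho'$. Put $x_b=n_{i+1}(\rho+2^ib)$, $y_b=n_{i+1}(\rho'+2^ib)$, $n=n_i(\rho)=x_0+x_1$, $n'=n_i(\rho')=y_0+y_1$. The orbit contributes $n$ to $D_i$ and $\binom{n+n'}2$ to $Q_i$. We repeatedly use $\binom{p+q}2=\binom p2+\binom q2+pq$.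

If $\delta\equiv0$, the orbits above it are $\{\rho,\rho'\}$ and $\{\rho+2^i,\rho'+2^i\}$. The larger members are $\rho$ and $\rho+2^i$, so they contribute $x_0+x_1=n$ to $D_{i+1}$. To $Q_{i+1}$ they contribute $\binom{x_0+y_0}2+\binom{x_1+y_1}2=\binom{n+n'}2-(x_0+y_0)(x_1+y_1)$.

If $\delta\equiv1$, the orbits above it are $\{\rho,\rho'+2^i\}$ and $\{\rho+2^i,\rho'\}$. The larger members are $\rho'+2^i$ and $\rho+2^i$, so they contribute $x_1+y_1$ to $D_{i+1}$. To $Q_{i+1}$ they contribute $\binom{n+n'}2-(x_0+y_1)(x_1+y_0)$.

So the change $\Delta$ of $D+Q$ coming from this orbit is, mod $2$,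
$$\Delta\equiv\begin{cases}(x_0+y_0)(x_1+y_1)&\text{if }\delta\equiv0,\\ n+x_1+y_1+(x_0+y_1)(x_1+y_0)&\text{if }\delta\equiv1.\end{cases} \tag{5}$$
In each product the two factors have sum $n+n'$. If $n+n'$ is odd, one factor is even and the product is $\equiv0$. If $n+n'$ is even, the factors have the same parity and the product is congruent to either of them.

*Case $w_i=0$.* Here $\delta\equiv1+n+n'$. If $n+n'$ is odd, then $\delta\equiv0$ and $\Delta\equiv0$. If $n+n'$ is even, then $\delta\equiv1$ and $\Delta\equiv n+x_1+y_1+(x_1+y_0)\equiv n+y_0+y_1=n+n'\equiv0$. So nothing changes, orbit by orbit.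

*Case $w_i=1$.* Here $\delta\equiv n+n'$. If $n+n'$ is even, then $\delta\equiv0$ and $\Delta\equiv x_1+y_1$. If $n+n'$ is odd, then $\delta\equiv1$ and $\Delta\equiv n+x_1+y_1$. Single orbits may change now, so we add up over all of them. The elements of $S$ with $i$-th digit $1$ are counted by the $x_1$ and $y_1$, so by (1) and $w_i=1$,
$$\sum_{\text{orbits}}(x_1+y_1)=\sum_{c\in S}c_i\equiv1+\sum_{\text{orbits}}\Big(\tbinom n2+\tbinom{n'}2\Big).$$
The induction hypothesis (4) reads
$$\sum_{\text{orbits}}\Big(n+\tbinom n2+\tbinom{n'}2+nn'\Big)\equiv1.$$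
Substituting the second into the first gives $\sum(x_1+y_1)\equiv1+1+\sum(n+nn')$, and therefore
$$\sum\Delta\equiv\sum_{\text{orbits}}(n+nn')+\sum_{n+n'\text{ odd}}n\equiv\sum_{n+n'\text{ even}}(n+nn')+\sum_{n+n'\text{ odd}}nn'.$$
If $n+n'$ is even, then $nn'\equiv n$ and $n+nn'\equiv0$. If $n+n'$ is odd, $nn'$ is even. So $\sum\Delta\equiv0$, and (4) holds for $i+1$.

*Conclusion.* Take $i=L+1$. Each residue class mod $2^{L+1}$ contains at most one element of $S$, and the partner class of $c\in S$ is that of $c'$, with $c'<2^{L+1}$ and $c'\notin S$, so it contains no element of $S$. Hence every orbit has $n+n'\le1$ and $Q_{L+1}=0$. By (4), $D_{L+1}=\#\{c\in S:c'<c\}$ is odd, in particular not zero. $\square$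

As a check, take $S=\{0,1,3\}$, with $w=1$, $\ell=0$; we may use $L=2$. At $i=1$: $\delta=0+1+n_1(0)+n_1(1)=1+1+2\equiv0$, so $\varphi_2$ exchanges $0\leftrightarrow1$ and $2\leftrightarrow3$. At $i=2$ the partners $0$ and $1$ are both in $S$, so the digit at place $2$ becomes $1$, and $c=0$ gives $c'=5$, $c=1$ gives $c'=4$. For $c=3$ we get $c'=2$. The three swaps lead to $\{1,3,5\}$, $\{0,3,4\}$, $\{0,1,2\}$, all with $W=0$, and exactly one of them, $3\to2$, goes down.

## 8. The lexicode is the zero set of $W$

**Corollary 2.** The lexicode in $J(N,s)$, with ground set $[0,N-1]$, is $\mathcal W=\{S\subset[0,N-1]:|S|=s,\ W(S)=0\}$.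

*Proof.* Induct along the order. If $W(S)=0$, all neighbors of $S$ have $W\ne0$ by Proposition 1(a). So by induction no earlier neighbor is in $\mathcal W$, and $S$ is added. If $W(S)\ne0$, Proposition 1(b) gives $c'<c$ with $W=0$ after the swap. Since $c'<c\le N-1$, the new set lies in $[0,N-1]$, and by the order rule it is an earlier neighbor. By induction it is in $\mathcal W$, so $S$ is not added. $\square$

For $k=3$ this reads $W(\{a,b\})=a\oplus b\oplus\nu(a-b)=0$, and indeed $2\oplus3\oplus\nu(1)=0$ and $4\oplus5\oplus\nu(1)=0$.

## 9. Translations and complements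

We now need to count $\{W=0\}$ and to compare $W(S)$ with $W(T)$ for nearly complementary $S,T$. For $\sigma$ in Section 5 we used a translation and the XOR of the whole ground set. Here are the corresponding properties of $W$.

**Lemma 3.** Put $S\oplus t=\{c\oplus t:c\in S\}$. Then $W(S\oplus t)=W(S)\oplus(|S|\bmod2)\,t$. In particular $W(S\oplus t)=W(S)\oplus t$ if $|S|$ is odd.

*Proof.* $\nu(c-d)$ depends only on $v(c-d)=v(c\oplus d)$, and $(c\oplus t)\oplus(d\oplus t)=c\oplus d$. So the pair terms do not change, and the single terms contribute $|S|$ extra copies of $t$. $\square$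

**Lemma 4.** Let $V=[0,n-1]$. Then $W(V)=0$, and for $A\subset V$,
$$W(V\setminus A)=W(\{n-1-a:a\in A\}).$$
If $n=2^M$, then $W(V\setminus A)=W(A)\oplus(|A|\bmod2)(n-1)$.

*Proof.* By telescoping, $\bigoplus_{d=1}^r\nu(d)=\bigoplus_{d=1}^r\big(d\oplus(d-1)\big)=r$. Adding the element $r$ to $[0,r-1]$ brings in the term $r$ and the masks $\nu(1),\dots,\nu(r)$, so $W([0,r])=W([0,r-1])\oplus r\oplus r=W([0,r-1])$. Hence $W(V)=W(\emptyset)=0$.

Next, for $x\in V$, splitting into $b<x$ and $b>x$,
$$H(x):=\bigoplus_{b\in V,\,b\ne x}\nu(x-b)=\bigoplus_{d=1}^{x}\nu(d)\oplus\bigoplus_{d=1}^{n-1-x}\nu(d)=x\oplus(n-1-x).$$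
In $\bigoplus_{a\in A}H(a)$ every pair inside $A$ occurs twice and cancels, so $\bigoplus_{a\in A}H(a)=\bigoplus_{a\in A,\,b\in V\setminus A}\nu(a-b)$. Splitting $W(V)$ into terms inside $A$, inside $V\setminus A$, and mixed pairs,
$$0=W(V)=W(A)\oplus W(V\setminus A)\oplus\bigoplus_{a\in A}\big(a\oplus(n-1-a)\big).$$
The terms $a$ cancel those in $W(A)$, and we get
$$W(V\setminus A)=\bigoplus_{a\in A}(n-1-a)\oplus\bigoplus_{\{a,b\}\subset A}\nu(a-b)=W(\{n-1-a:a\in A\}),$$
because reflection changes differences only in sign. If $n=2^M$, then $n-1-a=a\oplus(n-1)$, and Lemma 3 gives the last claim. $\square$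

For instance, $n=4$ and $A=\{3\}$ give $W(\{0,1,2\})=W(\{0\})=0$, as computed before.

## 10. Powers of $2$: Theorems A and B

*Proof of Theorem A.* Let $k=2^m$, $U=[0,2k-1]$, $2k=2^{m+1}$. By Corollary 2, $\mathcal W$ is the set of $(k-1)$-subsets of $U$ with $W=0$.

**Step 1: count.** All values $W(S)$, $S\subset U$, lie in $U$. Since $k-1$ is odd, Lemma 3 shows that for each $t\in U$ the map $S\mapsto S\oplus t$ is a bijection from $\{W=0\}$ to $\{W=t\}$ on the $(k-1)$-subsets of $U$. So all $2k$ values are equally frequent:
$$|\{S:W(S)=t\}|=\frac1{2k}\binom{2k}{k-1}=\frac1{2k}\cdot\frac k{k+1}\binom{2k}k=\tfrac12C_k\qquad(t\in U). \tag{6}$$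

**Step 2: compare $W$ on disjoint sets.** Let $S,T\subset U$ be disjoint $(k-1)$-sets, $\{x,y\}=U\setminus(S\cup T)$ and $j=v(x-y)$, so $j\le m$. We claim
$$v\big(W(S)\oplus W(T)\big)=j,\qquad\text{in particular }W(S)\ne W(T). \tag{7}$$
The set $S$ is the complement of $T\cup\{x,y\}$, which has $k+1$ elements, an odd number. By Lemma 4, $W(S)=W(T\cup\{x,y\})\oplus(2k-1)$, that is,
$$W_i(S)\equiv W_i(T\cup\{x,y\})+1\qquad(0\le i\le m).$$
Let $i\le j$. Then $x\equiv y$ mod $2^i$; let $r$ be the number of elements of $T$ in this class. By (1),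
$$W_i(T\cup\{x,y\})-W_i(T)\equiv x_i+y_i+\tbinom{r+2}2-\tbinom r2=x_i+y_i+2r+1 .$$
For $i<j$ we have $x_i=y_i$ and this is $\equiv1$; for $i=j$ we have $x_j\ne y_j$ and it is $\equiv0$. Hence $W_i(S)\equiv W_i(T)$ for $i<j$ and $W_j(S)\equiv W_j(T)+1$, which is (7).

**Step 3: conclude.** By (7), two distinct elements of $\mathcal W$ are never disjoint, and $S\cap S=S\ne\emptyset$ as $k\ge2$. So $\mathcal W$ is pairwise overlapping. By Fact 4, $\mathcal W\times\{0,1\}$ is independent in $JK(2k,k-1)$; it has $2\cdot\frac12C_k=C_k$ elements, so $\theta(J(2k,k))=C_k$ by Fact 3. $\blacksquare$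

To see (7) at work for $k=4$: $S=012$ and $T=345$ leave $\{6,7\}$, so $j=0$. Indeed $W(S)=0$ and $W(T)=(3\oplus4\oplus5)\oplus(1\oplus3\oplus1)=2\oplus3=1$.

Nothing in Steps 1 and 2 singles out the value $0$. Using all values at once gives the following.

**Theorem B.** Let $k=2^m$, $m\ge1$. Then $(S,i)\mapsto W(S)$ is a proper coloring of $JK(2k,k-1)$ with $2k$ colors in which every color class has exactly $C_k$ elements. Moreover $\alpha(JK(2k,k-1))=C_k$ and $\chi=\omega=2k$ for this graph. For each $t\in[0,2k-1]$ the cliques
$$\{A:|A|=k,\ A\supset S\},\qquad\{A:|A|=k,\ A\subset U\setminus S\}\qquad(|S|=k-1,\ W(S)=t)$$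
partition $V(J(2k,k))$ into $C_k$ cliques of size $k+1$.

*Proof.* **Step 1: the coloring.** Two adjacent vertices in the same layer get different colors by Proposition 1(a), two adjacent vertices in different layers by (7). By (6) each of the $2k$ classes has $2\cdot\frac12C_k=C_k$ elements.

**Step 2: $\alpha$, $\omega$, $\chi$.** By Fact 3, $\alpha\le C_k$, and the color classes attain this. For a $k$-set $A\subset U$ let
$$K_A=\{(S,0):S\subset A\}\cup\{(T,1):T\subset U\setminus A\},\qquad|S|=|T|=k-1.$$
It has $k+k=2k$ elements. Two $(k-1)$-subsets of the same $k$-set are adjacent in $J(2k,k-1)$, and $S\cap T=\emptyset$ for $S\subset A$, $T\subset U\setminus A$. So $K_A$ is a clique, and $2k\le\omega\le\chi\le2k$.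

**Step 3: the partitions.** The cliques listed for $t$ are the $\mathcal K(p)$ of Section 4, where $p$ runs through the color class of $t$. This class is independent, so by Fact 2 its cliques are pairwise disjoint. There are $C_k$ of them, each of size $k+1$, and $(k+1)C_k=\binom{2k}k$, so they contain all vertices of $J(2k,k)$. $\blacksquare$

## 11. Disjoint codewords when $k$ is not a power of $2$

*Proof of Theorem C.* The equivalence in parentheses is Fact 4, and "if" is Theorem A. For "only if", let $k\ge2$ not be a power of $2$. By Corollary 2 it suffices to find disjoint $(k-1)$-sets $S,T\subset[0,2k-1]$ with $W(S)=W(T)=0$.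

**Step 1: $k$ odd, by blocks.** Let $k\ge3$ be odd. Take $S=[0,k-2]$ and $T=[k-1,2k-3]$. They are disjoint, have $k-1$ elements each, and since $k-1$ is even, both are unions of blocks $\{2u,2u+1\}$. We show that a union of $h$ blocks has $W=0$. By (1), bit $0$ is $h+\binom{2h}2=h+h(2h-1)=2h^2\equiv0$. For $i\ge1$, the two elements of a block have the same $i$-th digit, so $\sum c_i$ is even. The classes $2\tau$ and $2\tau+1$ mod $2^i$ contain equally many elements, so the binomials in (1) come in equal pairs. Hence $W_i\equiv0$.

From now on $k=2^aq$ with $a\ge1$ and $q\ge3$ odd.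

**Step 2: separate high and low bits.** The point is to compute $W$ of a set from its slices modulo $2^{a+1}$. Every element of $[0,2k-1]$ is uniquely $\rho+2^{a+1}u$ with $\rho\in[0,2^{a+1}-1]$ and $u\in V:=[0,q-1]$. For $S\subset[0,2k-1]$ put $S_\rho=\{u:\rho+2^{a+1}u\in S\}$.

*High bits.* For $h\ge0$, the digit of $\rho+2^{a+1}u$ at place $a+1+h$ is $u_h$, and two elements are congruent mod $2^{a+1+h}$ iff they have the same $\rho$ and their $u$'s are congruent mod $2^h$. So by (1)
$$W_{a+1+h}(S)\equiv\sum_\rho W_h(S_\rho)\qquad(h\ge0). \tag{8}$$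

*Low bits.* For $i\le a$, digit and residue mod $2^i$ depend only on $\rho$, so
$$W_i(S)\equiv\sum_\rho\rho_i|S_\rho|+\sum_{\tau\bmod2^i}\binom{\sum_{\rho\equiv\tau}|S_\rho|}2 .$$
Let $R=\{\rho:|S_\rho|\text{ odd}\}$ and write $|S_\rho|=1_R(\rho)+2e_\rho$, where $1_R$ is the indicator function of $R$. Since $\binom{n+2e}2=\binom n2+2en+e(2e-1)\equiv\binom n2+e$ mod $2$, we get
$$W_i(S)\equiv W_i(R)+\sum_\rho e_\rho\qquad(0\le i\le a). \tag{9}$$

**Step 3: choose $S$ and $T$.** By Lemma 4 initial segments have $W=0$, so we build $S$ from slices that are initial segments. It must have $k-1=2^aq-1$ elements, so we fill $2^a-1$ slices and put $q-1$ elements into one more. The set $T$ fills the other end. It must get its high bits right, and we will use the leftover element $q-1$ of the mixed slice against a slice whose value of $W$ is also $q-1$. Let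
$$R=[0,2^a-2],\qquad\rho_1=2^a-1,\qquad\rho_0=2^a,\qquad F=[2^a+1,2^{a+1}-1],$$
so $|R|=|F|=2^a-1$ and these four parts make up $[0,2^{a+1}-1]$. Define $S$ by
$$S_\rho=V\ (\rho\in R),\qquad S_{\rho_1}=V\setminus\{q-1\},\qquad S_\rho=\emptyset\text{ otherwise},$$
and $T$ by
$$T_\rho=V\ (\rho\in F),\qquad T_{\rho_1}=\{q-1\},\qquad T_{\rho_0}=V\setminus\{0,q-2\},\qquad T_\rho=\emptyset\text{ otherwise}.$$
The sets are disjoint: only in slice $\rho_1$ are both nonempty, and there they are complementary. Since $q-2\ge1$, the elements $0$ and $q-2$ are distinct, and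
$$|S|=(2^a-1)q+(q-1)=k-1,\qquad|T|=(2^a-1)q+1+(q-2)=k-1 .$$

**Step 4: the bits above $a$.** All slices of $S$ are initial segments or empty, so by (8) these bits of $W(S)$ are $0$. For $T$, the slices over $F$ have $W(V)=0$ and $W(T_{\rho_1})=q-1$. Lemma 4 with $n=q$ and $A=\{0,q-2\}$ gives
$$W(T_{\rho_0})=W(\{q-1,1\})=(q-1)\oplus1\oplus\nu(q-2)=q-1,$$
because $q-2$ is odd and so $\nu(q-2)=1$. The two values $q-1$ cancel in (8).

**Step 5: the bits up to $a$ of $W(S)$.** Since $q$ is odd, the slices of odd size are exactly those over $R$, and $W(R)=0$ as $R$ is an initial segment. The slices over $R$ and $\rho_1$ all have $e_\rho=\frac{q-1}2$, so $\sum e_\rho=2^a\cdot\frac{q-1}2$, which is even since $a\ge1$. By (9) these bits are $0$.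

**Step 6: the bits up to $a$ of $W(T)$.** The slices over $F$, $\rho_1$, $\rho_0$ have sizes $q$, $1$, $q-2$, all odd. So the slices of odd size are those over $R'=[2^a-1,2^{a+1}-1]=[0,2^{a+1}-1]\setminus R$. By Lemma 4 with $n=2^{a+1}$ and $|R|$ odd, $W(R')=W(R)\oplus(2^{a+1}-1)=2^{a+1}-1$, so $W_i(R')=1$ for all $i\le a$. Moreover
$$\sum e_\rho=(2^a-1)\tfrac{q-1}2+0+\tfrac{q-3}2=2^a\cdot\tfrac{q-1}2-1,$$
which is odd. By (9), every bit $i\le a$ is $1+1\equiv0$.

Hence $W(S)=W(T)=0$ and $S\cap T=\emptyset$. $\blacksquare$

For $k=6$ we have $a=1$, $q=3$, $R=\{0\}$, $\rho_1=1$, $\rho_0=2$, $F=\{3\}$, and the construction gives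
$$S=\{0,1,4,5,8\},\qquad T=\{3,7,9,10,11\}.$$
Directly: the elements of $S$ have XOR $8$. Among its ten differences six are odd (mask $1$), three have mask $7$, and one, $8-0$, has mask $15$, with total $7\oplus15=8$; so $W(S)=0$. The elements of $T$ have XOR $12$. Four differences are odd, three have mask $3$, two have mask $7$, and one, $11-3$, has mask $15$, with total $3\oplus15=12$; so $W(T)=0$.

Theorem C says nothing about $\theta(J(2k,k))$ when $k$ is not a power of $2$. It says only that there the lexicode does not yield $\theta(J(2k,k))=C_k$ by this method.
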